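# Oriented cubes that are not the real cube

## Three theorems: uniqueness of the oriented cube fails for every $n\ge 11$

Let $C^n=\{-1,1\}^n$, and let $\mathcal{A}ff(C^n)$ be the oriented matroid of affine dependencies of $C^n$ over $\mathbb R$, called the real affine cube. An *oriented cube* is an oriented matroid on the ground set $C^n$ that has every signed rectangle as a signed circuit and every signed facet or skew-facet cocircuit as a signed cocircuit; these words are made precise in the next section. E. Gioan and I.P. Silva, "Rectangles, integer vectors and hyperplanes of the hypercube", arXiv:2009.14275 (2020), is the source of the question: is the real cube the unique oriented cube, for every $n$? It is known that it is for $n\le 7$.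

The answer is no. A *circuit-hyperplane* of a matroid is a set that is both a circuit and a hyperplane.

**Theorem 1.** Let $n\ge 4$ and let $\mathfrak H$ be a nonempty set of circuit-hyperplanes of $\mathcal{A}ff(C^n)$. Changing the chirotope of $\mathcal{A}ff(C^n)$ from $0$ to an arbitrary nonzero sign on each $H\in\mathfrak H$ gives an oriented cube. Its underlying matroid is not isomorphic to that of $\mathcal{A}ff(C^n)$; in particular it differs from $\mathcal{A}ff(C^n)$.

**Theorem 2.** The set $H\subset C^{11}$ of solutions of
$$v_1+2v_2+4v_3+8v_4+16v_5+32v_6-5v_7-25v_8-22v_9-51v_{10}-45v_{11}=85$$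
has exactly $12$ elements and is a circuit-hyperplane of $\mathcal{A}ff(C^{11})$. Hence $\mathcal{A}ff(C^{11})$ is not the unique oriented cube on $C^{11}$.

**Theorem 3.** For every $n\ge 11$, $\mathcal{A}ff(C^n)$ has at least $2^{n-1}$ circuit-hyperplanes, and there are at least $3^{2^{n-1}}$ distinct oriented cubes on $C^n$.

So uniqueness holds for $n\le 7$ (the known result) and fails for every $n\ge 11$. The cases $n=8,9,10$ are not settled by what follows.

The proof has two independent halves. Theorem 1 is matroid theory: it says that one circuit-hyperplane is enough to destroy uniqueness. The rest is arithmetic: finding hyperplanes of the cube with exactly $n+1$ points that form a circuit.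

## Signed rectangles, facets and chirotopes

**Affine dependence.** A set $S\subset C^n$ is dependent if there are real numbers $\lambda_v$ ($v\in S$), not all zero, with $\sum_v\lambda_v=0$ and $\sum_v\lambda_v v=0$. The rank is $r=n+1$. A circuit is a minimal dependent set; its signs are the signs of the dependency, which is unique up to scaling. A hyperplane of the matroid is a set $G\subset C^n$ of the form $C^n\cap P$, where $P$ is an affine hyperplane of $\mathbb R^n$ spanned by $C^n\cap P$. The signed cocircuit complementary to $G$ is the pair of point sets strictly on the two sides of $P$, in either order.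

**The prescribed circuits.** The *signed rectangles* are the signed sets $\pm(\{\mathbf u,\mathbf v\},\{\mathbf u',\mathbf v'\})$, where $\mathbf{uv}$ and $\mathbf{u'v'}$ are the diagonals of a rectangle with vertices in $C^n$. The dependency is $\mathbf u+\mathbf v-\mathbf u'-\mathbf v'=0$. They are the shortest signed circuits of $\mathcal{A}ff(C^n)$. Let $\mathcal R$ be the family of all of them.

**The prescribed cocircuits.** The *facets* are $H_{i^+}=\{v_i=1\}$ and $H_{i^-}=\{v_i=-1\}$. The *skew-facets* are $H_{ij^+}=\{v_i=v_j\}$ and $H_{ij^-}=\{v_i=-v_j\}$, for $i<j$. The signed cocircuits complementary to them are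
$$X_{i+}=(H_{i^-},\emptyset),\quad X_{i-}=(H_{i^+},\emptyset),\quad X_{ij^+}=(H_{i^+}\cap H_{j^-},\,H_{i^-}\cap H_{j^+}),\quad X_{ij^-}=(H_{i^+}\cap H_{j^+},\,H_{i^-}\cap H_{j^-}),$$
and their opposites $-X=(X^-,X^+)$. Let $\mathcal F$ be this family.

**Definition (oriented cube).** An oriented cube is an oriented matroid on the ground set $C^n$ that has every member of $\mathcal R$ as a signed circuit and every member of $\mathcal F$ as a signed cocircuit.

The real cube is one. The definition fixes only the very short circuits and the hyperplanes with $2^{n-1}$ points. It says nothing about the hyperplanes in between, and that is where there will be room.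

**Chirotopes.** A chirotope of rank $r$ on $E$ is a nonzero alternating map $\chi:E^r\to\{0,1,-1\}$ satisfying the axioms below. For $\mathcal{A}ff(C^n)$ it is $\chi(v_0,\dots,v_n)=\operatorname{sgn}\det((1,v_0),\dots,(1,v_n))$. We use the following textbook facts.

(a) (Björner–Las Vergnas–Sturmfels–White–Ziegler, *Oriented Matroids*, Thm 3.6.2.) A nonzero alternating map $\chi:E^r\to\{0,\pm1\}$ is a chirotope if and only if the sets on which it is nonzero are the bases of a matroid and, for all $a,b,c,d\in E$ and $z\in E^{r-2}$, with
$$T_1=\chi(cbz)\chi(adz),\qquad T_2=\chi(dbz)\chi(caz),\qquad L=\chi(abz)\chi(cdz),\tag{1}$$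
the inequalities $T_1\ge0$ and $T_2\ge0$ imply $L\ge0$. For determinants the reason is the identity
$$[abz][cdz]=[cbz][adz]+[dbz][caz].\tag{2}$$

(b) A chirotope determines the oriented matroid, and the oriented matroid determines the chirotope up to a global sign.

(c) Let $C=\{x_0,\dots,x_s\}$ be a circuit, and let $z$ be a sequence that extends $C\setminus x_0$ to a basis. The signed circuit on $C$ is, up to global sign,
$$x_i\mapsto(-1)^i\chi(x_0,\dots,\hat x_i,\dots,x_s,z).\tag{3}$$

(d) Let $G$ be a hyperplane and $y$ an ordered basis of $G$. The signed cocircuit complementary to $G$ is, up to global sign, $e\mapsto\chi(e,y)$.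

**Circuit-hyperplanes.** A circuit-hyperplane has rank $r-1$ because it is a hyperplane, and it is a circuit, so it has exactly $r$ elements. In $\mathcal{A}ff(C^n)$ this means exactly $n+1$ points of the cube, lying on an affine hyperplane that they span and that contains no further cube point, with a single dependency up to scaling, in which all of them occur.

## The square, the 3-cube, and a hyperplane of the 4-cube

*The square.* $C^2$ has four points, which form one rectangle. In any oriented cube on $C^2$ the whole ground set is a circuit, hence the only circuit, and its signs are prescribed. So $\mathcal{A}ff(C^2)$ is the unique oriented cube for $n=2$.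

*The 3-cube.* Which planes are spanned by vertices of $C^3$? There are $6$ facets and $6$ skew-facets, each a rectangle with $4$ points. There are also $8$ planes through the three neighbors of a vertex, such as $v_1+v_2+v_3=1$, each with exactly $3$ points. Two different planes share no non-collinear triple, and no three vertices of the cube are collinear. Counting triples, $12\cdot4+8\cdot1=56=\binom83$, so the list is complete. The circuit-hyperplanes of $\mathcal{A}ff(C^3)$ are therefore exactly the $12$ rectangles, and every one of them is a prescribed circuit. This is why Theorem 1 needs $n\ge4$.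

*A hyperplane of the 4-cube.* The set $S=\{v\in C^4:v_1+v_2+v_3+v_4=0\}$ has $6$ points, which form $3$ antipodal pairs. Two antipodal pairs form a rectangle. Remove any one point: two full antipodal pairs remain. So every $5$-element subset of $S$ contains a rectangle.

## Making one zero of the chirotope nonzero

To build a second oriented cube, the natural first try is the smallest possible change. Take an $(n+1)$-set $D$ with $\chi(D)=0$ and give it a nonzero sign. Usually this fails already at the level of matroids, and it is worth seeing exactly where. Let $n\ge2$ and suppose that the bases of $\mathcal{A}ff(C^n)$ together with $D$ are the bases of a matroid $N$.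

*If $D$ is not a circuit,* it properly contains a circuit $C$. Pick $x\in D\setminus C$. Every point of $C^n$ lies in a rectangle, so $x$ is not in all bases; let $B$ be an old basis with $x\notin B$. Basis exchange in $N$ gives $y\in B\setminus D$ such that $(D\setminus x)\cup y$ is a basis of $N$. This set is not $D$, so it is an old basis; but it contains $C$. Contradiction. The 5-subsets of $S$ above fail in this way.

*If $D$ is a circuit but not a hyperplane,* it has rank $r-1$ and there is $y\in\operatorname{cl}(D)\setminus D$. For every $x\in D$ the set $(D\setminus x)\cup y$ lies in $\operatorname{cl}(D)$, so it is not an old basis; it is also not $D$. So it is dependent in $N$, while $D$ is a basis of $N$. Hence the unique circuit of $N$ in $D\cup y$ lies in $(D\setminus x)\cup y$ for every $x\in D$, that is, it is $\{y\}$. But $y$ lies in an old basis, so it is not a loop. Contradiction.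

So one added basis can work only if $D$ is a circuit-hyperplane. Theorem 1 says that for those it always works, for any number of them at once and with any signs. For $4\le n\le7$, Theorem 1 combined with the known uniqueness shows that $\mathcal{A}ff(C^n)$ has no circuit-hyperplane at all, so nothing will be found there.

## Relaxing circuit-hyperplanes: proof of Theorem 1

Let $E=C^n$ with $n\ge 4$, let $M$ be the matroid of $\mathcal{A}ff(C^n)$, let $\chi$ be its chirotope, and let $\mathfrak H$ be as in Theorem 1. Let $\chi'$ be the alternating map equal to $\chi$, except that on the orderings of each $H\in\mathfrak H$ it takes alternating values $\pm1$, with an arbitrary sign for each $H$.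

**Step 1: the new supports form a matroid.** The purpose is the first half of the criterion (a). The single relaxation is Prop. 1.5.14 in Oxley, *Matroid Theory*; here is the check.

**Lemma 4.** If $H$ is a circuit-hyperplane of a matroid $N$ of rank $r$, then the bases of $N$ together with $H$ are the bases of a matroid.

*Proof.* We show the exchange property: for bases $B_1,B_2$ in the new sense and $x\in B_1\setminus B_2$, there is $y\in B_2\setminus B_1$ with $(B_1\setminus x)\cup y$ a basis in the new sense. Only the case where exactly one of them is $H$ needs an argument.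

Let $B_1=H$, and let $B_2$ be an old basis. Since $B_2\neq H$ has the same size as $H$, there is $y\in B_2\setminus H$. The set $H\setminus x$ is independent with $r-1$ elements, so it spans the hyperplane $H$; since $y\notin H$, the set $(H\setminus x)\cup y$ is an old basis.

Let $B_1$ be an old basis, $B_2=H$ and $x\in B_1\setminus H$. If $H\not\subset\operatorname{cl}(B_1\setminus x)$, take $y\in H\setminus\operatorname{cl}(B_1\setminus x)$. Then $y\notin B_1\setminus x$, and $y\ne x$ since $x\notin H$; so $y\in H\setminus B_1$ and $(B_1\setminus x)\cup y$ is an old basis. If $H\subset\operatorname{cl}(B_1\setminus x)$, the two are hyperplanes, hence equal. Then $B_1\setminus x$ is an $(r-1)$-subset of the $r$-set $H$; with $y$ the missing element, $(B_1\setminus x)\cup y=H$, and again $y\neq x$ since $x\notin H$. $\blacksquare$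

After relaxing $H$, the dependent sets are the same as before except for $H$, because the proper subsets of $H$ were already independent. Let $H'\ne H$ be another circuit-hyperplane. It is still dependent and its proper subsets are still independent, so it is still a circuit, of rank $r-1$. For $x\notin H'$ the set $H'\cup x$ contains an old basis, so $H'$ is still a hyperplane. Hence all members of $\mathfrak H$ can be relaxed one after another. Let $M'$ be the result. Its bases are the sets on which $\chi'$ is nonzero. Its independent sets are those of $M$ and the members of $\mathfrak H$. It has $|\mathfrak H|\ge1$ more bases than $M$, so $M'\not\cong M$.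

**Step 2: the three-term relations in degenerate position.** From here to the end of Step 3, $T_1,T_2,L$ are formed with $\chi'$. If $z$ has a repeated entry, or if one of $a,b,c,d$ occurs in $z$, then $T_1=T_2=L=0$, because each of $a,b,c,d$ occurs in each of the three products. Otherwise, if two of the letters coincide:

* $a=b$ or $c=d$: $L=0$.
* $a=c$: $T_2=0$ and $T_1=\chi'(abz)\chi'(adz)=L$.
* $a=d$: $T_1=0$ and $T_2=\chi'(abz)\chi'(caz)=L$.
* $b=c$: $T_1=0$ and $T_2=\chi'(dbz)\chi'(baz)=\chi'(abz)\chi'(bdz)=L$, by two sign changes.
* $b=d$: $T_2=0$ and $T_1=\chi'(cbz)\chi'(abz)=L$.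

In every case $T_1,T_2\ge0$ implies $L\ge0$. Only the alternating property was used.

**Step 3: the three-term relations for distinct elements.** This is the heart of the proof: why are the new signs free? Let $a,b,c,d$ and the entries of $z$ be distinct, and identify $z$ with its set of entries. Six $r$-sets occur in (1), namely $\pi\cup z$ for the pairs $\pi\subset\{a,b,c,d\}$; each product uses a pair and its complement. If none of the six sets lies in $\mathfrak H$, the implication holds because $\chi$ is a chirotope.

Suppose $\pi\cup z=H\in\mathfrak H$, and let $\pi^c$ be the complementary pair, so $\pi^c\cap H=\emptyset$. For $x\in H$ and $y\notin H$ the set $(H\setminus x)\cup y$ is a basis of $M$: $H\setminus x$ is independent because $H$ is a circuit, it spans $H$, and $y$ is outside the hyperplane. The four pairs other than $\pi,\pi^c$ have the form $(\pi\setminus x)\cup y$ with $x\in\pi$, $y\in\pi^c$. So the four sets in the two products not involving $\pi,\pi^c$ are bases of $M$. In particular they are not in $\mathfrak H$, and these two products are nonzero and the same for $\chi$ and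 $\chi'$. In the determinant identity (2) the product with $\pi,\pi^c$ is $0$, because $H$ is dependent.

* If the product with $\pi,\pi^c$ is $L$, identity (2) reads $0=[cbz][adz]+[dbz][caz]$ with both terms nonzero. So $T_1=-T_2\neq0$, one of them is negative, and the hypothesis of the implication fails.
* If it is $T_1$ or $T_2$, identity (2) says that $L$ has the same nonzero sign as the other $T_i$. If that $T_i\ge0$, then $L>0$.

Either way the implication holds, whatever the value of the product with $\pi,\pi^c$ is under $\chi'$, including when $\pi^c\cup z$ also lies in $\mathfrak H$. By (a), $\chi'$ is a chirotope.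

**Step 4: circuits outside $\mathfrak H$ keep their signs.** Let $C=\{x_0,\dots,x_s\}\notin\mathfrak H$ be a circuit of $M$. It is dependent in $M'$, since only members of $\mathfrak H$ became independent, and its proper subsets are independent; so it is a circuit of $M'$. Extend $C\setminus x_0$ by a sequence $z$ to a basis of $M$, which is also a basis of $M'$. Since $x_0\in\operatorname{cl}(C\setminus x_0)$, the element $x_0$ is not in $z$, and $C\cup z$ is a spanning set with $r+1$ elements. Formula (3) computes the signed circuit on $C$ from $\chi$ and from $\chi'$ with the same $z$. Could the two differ? Only if $(C\setminus x_i)\cup z=H\in\mathfrak H$ for some $i$. Then $C\setminus x_i\subset H$, so $C\subset H$ because $H$ is a flat, so $C=H$ because $H$ is a circuit. This contradicts $C\notin\mathfrak H$. So the signed circuits agree.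

**Step 5: hyperplanes outside $\mathfrak H$ keep their signed cocircuits.** Let $\rho,\rho'$ be the rank functions of $M,M'$. Claim: if $\rho'(S)>\rho(S)$, then $S\in\mathfrak H$. Indeed $S$ then contains a set that is independent in $M'$ but not in $M$, that is, some $H\in\mathfrak H$. From $\rho(S)<\rho'(S)\le r$ and $\rho(H)=r-1$ we get $\rho(S)=r-1$, so $S\subset\operatorname{cl}(H)=H$ and $S=H$.

Let $G\notin\mathfrak H$ be a hyperplane of $M$. Then $\rho'(G)=\rho(G)=r-1$ by the claim, and $\rho'(G\cup x)=r$ for $x\notin G$; so $G$ is a hyperplane of $M'$. Let $y$ be an ordered $M$-basis of $G$; it is also an $M'$-basis of $G$. By (d) the two signed cocircuits are $e\mapsto\chi(e,y)$ and $e\mapsto\chi'(e,y)$, up to sign. They could differ only if $\{e\}\cup y=H\in\mathfrak H$. Then $y\subset H$ and, as both are hyperplanes, $G=\operatorname{cl}(y)=H$, a contradiction. So the signed cocircuits agree.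

**Step 6: the prescribed sets are outside $\mathfrak H$.** Members of $\mathfrak H$ have $n+1$ elements. Rectangles have $4<n+1$ elements. Facets and skew-facets have $2^{n-1}$ elements, and $2^{n-1}\ne n+1$ for $n\ge4$. By Steps 4 and 5, all members of $\mathcal R$ are signed circuits and all members of $\mathcal F$ are signed cocircuits of the oriented matroid of $\chi'$. Together with $M'\not\cong M$ from Step 1, Theorem 1 is proved. $\blacksquare$

## Hyperplanes read as binary additions

We now need a hyperplane of the cube with exactly $n+1$ points and one dependency of full support. Hyperplanes with small coefficients, like the one giving $S\subset C^4$, can carry too many points, and rectangles among them. We want a hyperplane whose points can be *listed*.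

From now on use $\{0,1\}^n$ instead of $C^n$, via $v=2z-1$; this affine bijection preserves everything. Split the $n$ coordinates into $k$ "digit" coordinates $f_0,\dots,f_{k-1}$ and some "item" coordinates $z_i$, give item $i$ a positive integer weight $W_i<2^k$, and take
$$\sum_{t=0}^{k-1}2^tf_t-\sum_iW_iz_i=0.\tag{4}$$
For a set $v$ of items put $W(v)=\sum_{i\in v}W_i$. Binary expansions are unique, so above each $v$ there is exactly one cube point on (4) if $W(v)<2^k$, and none otherwise:
$$p_v=(1_v;\ \text{binary digits of }W(v)).$$
So the number of points is the number of item sets of weight below $2^k$, which we control.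

Now dependencies. The naive choice of weights is one where additions are transparent, say $W=(1,2,4)$ and $k=3$. It is ruined by rectangles.

**Lemma 5.** Let $u,w$ be disjoint nonempty item sets with $W(u\cup w)<2^k$. If the binary addition $W(u)+W(w)$ has no carry, then $p_\emptyset,p_{u\cup w}$ and $p_u,p_w$ are the diagonals of a rectangle.

*Proof.* Without carries the digits add up, so $p_\emptyset+p_{u\cup w}=p_u+p_w$: the four distinct points have diagonals with a common midpoint $m$. All cube points have the same distance from the center $o$ of the cube, so $o-m$ is orthogonal to both diagonals (or zero), and by Pythagoras both have the same half-length. The four points are not collinear, since a line meets a sphere in at most two points. So they form a parallelogram with equal diagonals, a rectangle. $\blacksquare$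

If (4) has $n+1\ge5$ points, such a rectangle is a proper subset that is a circuit, and the point set is not a circuit. So every addition must have carries, and the dependencies must be expressed through the carries.

**Definition (carries).** Let $\beta_t(i)$ be the $t$-th binary digit of $W_i$. The carry of $v$ into position $t$ is
$$C_t(v)=\Big\lfloor 2^{-t}\sum_{i\in v}(W_i\bmod 2^t)\Big\rfloor=\lfloor W(v)/2^t\rfloor-\sum_{i\in v}\lfloor W_i/2^t\rfloor.$$

The two expressions agree because $W_i=(W_i\bmod 2^t)+2^t\lfloor W_i/2^t\rfloor$. For example, with $W_1=5=00101_2$ and $W_2=25=11001_2$: the residues modulo $2,4,8$ are $(1,1),(1,1),(5,1)$, so $C_1(12)=\lfloor2/2\rfloor=1$, $C_2(12)=\lfloor2/4\rfloor=0$, $C_3(12)=\lfloor6/8\rfloor=0$. We write $12$ for $\{1,2\}$, and so on.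

Clearly $C_0=0$. Moreover $\sum_{i\in v}(W_i\bmod2^{t+1})=\sum_{i\in v}(W_i\bmod 2^t)+2^t\sum_{i\in v}\beta_t(i)$, and $\lfloor x/2\rfloor=\lfloor\lfloor x\rfloor/2\rfloor$. So we get the schoolbook rule
$$C_{t+1}(v)=\Big\lfloor\tfrac12\Big(C_t(v)+\sum_{i\in v}\beta_t(i)\Big)\Big\rfloor.\tag{5}$$
Since residues are $<2^t$, we have $C_t(v)=0$ if $|v|\le1$ and $C_t(v)\in\{0,1\}$ if $|v|=2$.

## Frames: three items, pendants, and a carry system

How should we choose which item sets have weight below $2^k$? The following family keeps the number of points equal to the dimension plus one as it grows.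

**Definition (frame).** The items are $1,2,3$ and *pendants* $y_1,\dots,y_l$, with positive integer weights less than $2^k$. Let $D$ be the family of all subsets of $\{1,2,3\}$ (write $\tau=8$), or of all subsets except $\{1,2,3\}$ itself (write $\tau=7$). Let
$$\Delta=D\cup\bigcup_i\{\{y_i\},\{y_i,1\}\},\qquad|\Delta|=\tau+2l.$$
The frame is *admissible* if

* (F1) $W(v)<2^k\iff v\in\Delta$, for every set $v$ of items;
* (F2) $k=\tau+l-4$;
* (F3) the space of $\lambda\in\mathbb R^\Delta$ with $\sum_v\lambda_v=0$, with $\sum_{v\ni i}\lambda_v=0$ for each item $i$, and with $\sum_v\lambda_vC_t(v)=0$ for $1\le t\le k-1$, is one-dimensional and spanned by a vector without zero entries.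

A pendant brings two points, and costs one item coordinate and one digit coordinate; this is the balance in (F2). The weights $(1,2,4)$ with $k=3$, $\tau=8$, $l=0$ satisfy (F1) but not (F2), since $8+0-4=4$. They also fail (F3): all carries are $0$, and four conditions on eight unknowns leave at least a four-dimensional space.

**Proposition 6.** An admissible frame gives a circuit-hyperplane of $\mathcal{A}ff(C^n)$ with $n=3+l+k$, all of whose normal coefficients are nonzero.

*Proof.* Take the hyperplane (4). It has $3+l$ item coordinates and $k$ digit coordinates, and all its coefficients $2^t$ and $-W_i$ are nonzero.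

*Counting the points.* By (F1) the cube points on it are exactly the $p_v$ with $v\in\Delta$. By (F2) their number is $\tau+2l=(k+4-l)+2l=4+l+k=n+1$.

*Translating dependencies into carries.* An affine dependency of these points is a $\lambda\in\mathbb R^\Delta$ with $\sum_v\lambda_v=0$, with $\sum_{v\ni i}\lambda_v=0$ for all items $i$, and with $\sum_v\lambda_vf_t(v)=0$ for $0\le t\le k-1$, where $f_t(v)$ is the $t$-th digit of $W(v)$. By the second formula for $C_t$ and $\beta_t(i)=\lfloor W_i/2^t\rfloor-2\lfloor W_i/2^{t+1}\rfloor$,
$$f_t(v)=\lfloor W(v)/2^t\rfloor-2\lfloor W(v)/2^{t+1}\rfloor=C_t(v)-2C_{t+1}(v)+\sum_{i\in v}\beta_t(i).\tag{6}$$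
Multiply by $\lambda_v$ and sum. The item conditions remove the last term, since $\sum_v\lambda_v\sum_{i\in v}\beta_t(i)=\sum_i\beta_t(i)\sum_{v\ni i}\lambda_v=0$. With $\sigma_t=\sum_v\lambda_vC_t(v)$ we obtain
$$\sum_v\lambda_vf_t(v)=\sigma_t-2\sigma_{t+1}.$$
Here $\sigma_0=0$ because $C_0=0$. Also $\sigma_k=0$, because $W_i<2^k$ gives $C_k(v)=\lfloor W(v)/2^k\rfloor=0$ on $\Delta$. So the digit conditions hold for all $0\le t\le k-1$ if and only if $\sigma_1=\dots=\sigma_{k-1}=0$. The affine dependencies are exactly the $\lambda$ of (F3).

*Conclusion.* The $n+1$ points have a one-dimensional dependency space, so their affine span has dimension $(n+1)-1-1=n-1$: it is the hyperplane (4). So they form a hyperplane of the matroid. The dependency has full support and is unique up to scaling, so they form a circuit. $\blacksquare$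

**Solving the conditions that do not involve carries.** This makes (F3) checkable by hand. Put $a=\lambda_{12}$, $b=\lambda_{13}$, $c=\lambda_{23}$, $q=\lambda_{123}$ (absent, i.e. $0$, if $\tau=7$), $\nu_i=\lambda_{y_i1}$, $\Sigma=\sum_i\nu_i$. The condition at the item $y_i$ is $\lambda_{y_i}=-\nu_i$. The conditions at the items $1,2,3$ give the first three equations below; the condition $\sum_v\lambda_v=0$ then gives $\lambda_\emptyset=-(\lambda_1+\lambda_2+\lambda_3)-(a+b+c+q)=(2a+2b+2c+3q+\Sigma)-(a+b+c+q)$, that is, the fourth:
$$\lambda_1=-(a+b+q)-\Sigma,\quad\lambda_2=-(a+c+q),\quad\lambda_3=-(b+c+q),\quad\lambda_\emptyset=a+b+c+2q+\Sigma.\tag{7}$$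
Sets with at most one element have no carries. So (F3) says: the system
$$(S_t)\qquad C_t(12)a+C_t(13)b+C_t(23)c+C_t(123)q+\sum_iC_t(y_i1)\nu_i=0,\qquad1\le t\le k-1,\tag{8}$$
has a one-dimensional solution space, spanned by a solution for which $a,b,c,(q),\nu_i$ and the four numbers (7) are all nonzero. There are $\tau-4+l=k$ unknowns and $k-1$ equations, so (F2) puts us where one solution up to scaling is what one hopes for.

For $l=0$ the dimension $n=3+k$ would be $7$ or $6$, so by Theorem 1, Proposition 6 and the known uniqueness for $n\le7$ there is no admissible frame without pendants.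

## Frame A: twelve points in dimension 11

**Frame A** ($\tau=8$, $l=2$, $k=8+2-4=6$, $n=11$). $W=(5,25,22)$; pendants $(51,45)$.

**Step 1: (F1), with bound $64$.** The sums on subsets of $\{1,2,3\}$ are $0,5,25,22,30,27,47,52$; single pendants are $51,45$; pendants plus item $1$ give $56,50$. All are below $64$. A pendant plus item $2$ or $3$ gives at least $45+22=67$, and two pendants give $96$. Any item set not in $\Delta$ contains one of these excluded pairs, so it has weight $\ge64$.

**Step 2: the carries.** The residues $(W_1,W_2,W_3;W_{y_1},W_{y_2})$ are: mod $2$: $(1,1,0;1,1)$; mod $4$: $(1,1,2;3,1)$; mod $8$: $(5,1,6;3,5)$; mod $16$: $(5,9,6;3,13)$; mod $32$: $(5,25,22;19,13)$. Add residues modulo $2^t$ and divide by $2^t$: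

|$t$|12|13|23|123|$y_11$|$y_21$|equation|
|-|-|-|-|-|-|-|-|
|1|1|0|0|1|1|1|$a+q+\nu_1+\nu_2=0$|
|2|0|0|0|1|1|0|$q+\nu_1=0$|
|3|0|1|0|1|1|1|$b+q+\nu_1+\nu_2=0$|
|4|0|0|0|1|0|1|$q+\nu_2=0$|
|5|0|0|1|1|0|0|$c+q=0$|

**Step 3: (F3).** The equations $t=2,4,5$ give $\nu_1=\nu_2=-q$, $c=-q$; then $t=1,3$ give $a=b=q$. So the solutions are the multiples of $q=1$, $\nu=(-1,-1)$, $a=b=1$, $c=-1$. Here $\Sigma=-2$, and (7) gives $\lambda_1=\lambda_2=\lambda_3=-1$, $\lambda_\emptyset=1$. Nothing vanishes; Frame A is admissible.

**Proof of Theorem 2.** Apply Proposition 6 to Frame A. Let $v_1,\dots,v_6$ correspond to $f_0,\dots,f_5$ and $v_7,\dots,v_{11}$ to the items $1,2,3,y_1,y_2$. In the coordinates $v=2z-1$ an equation $\sum g_iz_i=0$ becomes $\sum g_iv_i=-\sum g_i$, and here $-\sum g_i=-(63-148)=85$. This is the displayed equation. So $H$ is a circuit-hyperplane with $12$ elements, and Theorem 1 with $\mathfrak H=\{H\}$ gives an oriented cube on $C^{11}$ different from $\mathcal{A}ff(C^{11})$. $\blacksquare$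

The twelve points and their dependency can be displayed and checked digit by digit.

|$v$|$W(v)$|$f_5f_4f_3f_2f_1f_0$|$\lambda_v$|
|-|-|-|-|
|$\emptyset$|0|000000|$+1$|
|12|30|011110|$+1$|
|13|27|011011|$+1$|
|123|52|110100|$+1$|
|$y_1$|51|110011|$+1$|
|$y_2$|45|101101|$+1$|
|1|5|000101|$-1$|
|2|25|011001|$-1$|
|3|22|010110|$-1$|
|23|47|101111|$-1$|
|$y_11$|56|111000|$-1$|
|$y_21$|50|110010|$-1$|

The first six rows and the last six rows both have column sums $(3,4,3,3,3,3)$ in the digits and $(3,2,2,1,1)$ in the items $1,2,3,y_1,y_2$.

## Frames B, C, D: dimensions 13, 12 and 14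

The extension in the next section raises $n$ by $4$, so we need one frame in each residue class of $n$ modulo $4$. In each case an item set outside $\Delta$ contains two pendants, or a pendant and one of the items $2,3$, or (for $\tau=7$) is $123$ itself; so (F1) follows from the listed sums.

**Frame B** ($\tau=8$, $l=3$, $k=7$, $n=13$). $W=(11,50,44)$; pendants $(103,91,113)$.

(F1), bound $128$: subsets of $\{1,2,3\}$ give $0,11,50,44,61,55,94,105$; the single pendants are below $128$; pendants plus item $1$ give $114,102,124$. A pendant plus item $2$ or $3$ gives at least $91+44=135$; two pendants give at least $194$.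

Residues: mod $2$: $(1,0,0;1,1,1)$; mod $4$: $(3,2,0;3,3,1)$; mod $8$: $(3,2,4;7,3,1)$; mod $16$: $(11,2,12;7,11,1)$; mod $32$: $(11,18,12;7,27,17)$; mod $64$: $(11,50,44;39,27,49)$.

|$t$|12|13|23|123|$y_11$|$y_21$|$y_31$|equation|
|-|-|-|-|-|-|-|-|-|
|1|0|0|0|0|1|1|1|$\nu_1+\nu_2+\nu_3=0$|
|2|1|0|0|1|1|1|1|$a+q+\nu_1+\nu_2+\nu_3=0$|
|3|0|0|0|1|1|0|0|$q+\nu_1=0$|
|4|0|1|0|1|1|1|0|$b+q+\nu_1+\nu_2=0$|
|5|0|0|0|1|0|1|0|$q+\nu_2=0$|
|6|0|0|1|1|0|0|0|$c+q=0$|

From $t=6,5,3,1,2,4$ in this order: $c=-q$, $\nu_2=-q$, $\nu_1=-q$, $\nu_3=2q$, $a=-q$, $b=q$. With $q=1$ we have $\Sigma=0$ and $\lambda_1=-1$, $\lambda_2=1$, $\lambda_3=-1$, $\lambda_\emptyset=1$. Admissible.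

**Frame C** ($\tau=7$, $l=3$, $k=6$, $n=12$). $W=(11,25,30)$; pendants $(39,50,40)$.

(F1), bound $64$: $0,11,25,30,36,41,55$ are allowed and $W(123)=66$ is excluded; the single pendants are below $64$; pendants plus item $1$ give $50,61,51$. A pendant plus item $2$ or $3$ gives at least $39+25=64$; two pendants give at least $79$.

Residues: mod $2$: $(1,1,0;1,0,0)$; mod $4$: $(3,1,2;3,2,0)$; mod $8$: $(3,1,6;7,2,0)$; mod $16$: $(11,9,14;7,2,8)$; mod $32$: $(11,25,30;7,18,8)$.

|$t$|12|13|23|$y_11$|$y_21$|$y_31$|equation|
|-|-|-|-|-|-|-|-|
|1|1|0|0|1|0|0|$a+\nu_1=0$|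
|2|1|1|0|1|1|0|$a+b+\nu_1+\nu_2=0$|
|3|0|1|0|1|0|0|$b+\nu_1=0$|
|4|1|1|1|1|0|1|$a+b+c+\nu_1+\nu_3=0$|
|5|1|1|1|0|0|0|$a+b+c=0$|

From $t=1,3,2,5,4$: $a=b=-\nu_1$, $\nu_2=\nu_1$, $c=2\nu_1$, $\nu_3=-\nu_1$. With $\nu_1=1$ we have $\Sigma=1$ and $\lambda_1=1$, $\lambda_2=\lambda_3=-1$, $\lambda_\emptyset=1$. Admissible.

**Frame D** ($\tau=7$, $l=4$, $k=7$, $n=14$). $W=(21,51,60)$; pendants $(79,85,97,80)$.

(F1), bound $128$: $0,21,51,60,72,81,111$ are allowed and $W(123)=132$ is excluded; the single pendants are below $128$; pendants plus item $1$ give $100,106,118,101$. A pendant plus item $2$ or $3$ gives at least $79+51=130$; two pendants give at least $159$.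

Residues: mod $2$: $(1,1,0;1,1,1,0)$; mod $4$: $(1,3,0;3,1,1,0)$; mod $8$: $(5,3,4;7,5,1,0)$; mod $16$: $(5,3,12;15,5,1,0)$; mod $32$: $(21,19,28;15,21,1,16)$; mod $64$: $(21,51,60;15,21,33,16)$.

|$t$|12|13|23|$y_11$|$y_21$|$y_31$|$y_41$|equation|
|-|-|-|-|-|-|-|-|-|
|1|1|0|0|1|1|1|0|$a+\nu_1+\nu_2+\nu_3=0$|
|2|1|0|0|1|0|0|0|$a+\nu_1=0$|
|3|1|1|0|1|1|0|0|$a+b+\nu_1+\nu_2=0$|
|4|0|1|0|1|0|0|0|$b+\nu_1=0$|
|5|1|1|1|1|1|0|1|$a+b+c+\nu_1+\nu_2+\nu_4=0$|
|6|1|1|1|0|0|0|0|$a+b+c=0$|

From $t=2,4,3,1,6,5$: $a=b=-\nu_1$, $\nu_2=\nu_1$, $\nu_3=-\nu_1$, $c=2\nu_1$, $\nu_4=-2\nu_1$. With $\nu_1=1$ we have $\Sigma=-1$ and $\lambda_1=3$, $\lambda_2=\lambda_3=-1$, $\lambda_\emptyset=-1$. Admissible.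

## Inserting two binary digits: from $n$ to $n+4$

How do we make a frame longer without starting again? Insert a new digit position into all weights, with digits chosen so that all carries pass through it unchanged. This repeats one equation $(S_{t_0})$. By itself it breaks (F2): $k$ grows and no unknown is added. If we add one new pendant whose only carry is into the repeated row, then the system contains $(S_{t_0})$ and $(S_{t_0})$ with $\nu_{\text{new}}$ added, and subtracting gives $\nu_{\text{new}}=0$. The dependency loses full support. With two inserted digits there are three copies of the row, and we can let an old pendant $e$ hand over its role to a new pendant $p$, with a second new pendant $s$ absorbing the difference: the copies will say $\nu_p+\nu_s=0$ and $\nu_p=\nu_e$, and nothing vanishes.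

**The data.** Let an admissible frame be given, with $1\le t_0\le k-1$, a pendant $e$, and $B',B''\subset\{1,2,3\}$ with $1\in B'$, $1\notin B''$. Put $\theta=2^{k-t_0}$, an even number, and cut each weight at position $t_0$: $W_i=\alpha_i+2^{t_0}h_i$ with $0\le\alpha_i<2^{t_0}$. Write $[\,\cdot\,]$ for $1$ if the statement inside is true and $0$ otherwise. Suppose:

* (I1) $C_{t_0}(e1)=1$;
* (I2) for every $v\subset\{1,2,3\}$, with $C=C_{t_0}(v)$: $\lfloor(C+|v\cap B'|)/2\rfloor=C=\lfloor(C+|v\cap B''|)/2\rfloor$;
* (I3) $h_1<h_2$, $h_1<h_3$, $h_1<\theta/2$; every pendant $y$ has $h_y\ge\theta/2$ and $h_y+h_j+[j\in B'']\ge\theta$ for $j=2,3$.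

Here (I2) says that carries of subsets of $\{1,2,3\}$ pass unchanged through the inserted digits $[j\in B']$ and $[j\in B'']$, by (5). Put $\bar h=\theta-1-h_1$. Since $h_1\le\theta/2-1$, we have $\bar h\ge\theta/2$.

**The new frame.** It has the same $\tau$, $k'=k+2$, and two more pendants $p,s$, so $l'=l+2$. The weights are

* $W'_j=\alpha_j+2^{t_0}([j\in B']+2[j\in B''])+2^{t_0+2}h_j$ for $j=1,2,3$;
* $W'_y=\alpha_y+2^{t_0}\cdot2+2^{t_0+2}h_y$ for old pendants $y\neq e$;
* $W'_e=\alpha_e+2^{t_0+2}\bar h$, $\quad W'_p=2^{t_0}\cdot3+2^{t_0+2}h_e$, $\quad W'_s=2^{t_0}+2^{t_0+2}\bar h$.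

In words, the new digits at levels $t_0$ and $t_0+1$, and the parts below and above them, are:

|item|below|level $t_0$|level $t_0+1$|above|
|-|-|-|-|-|
|$1$|$\alpha_1$|1|0|$h_1$|
|$j=2,3$|$\alpha_j$|$[j\in B']$|$[j\in B'']$|$h_j$|
|old $y\ne e$|$\alpha_y$|0|1|$h_y$|
|$e$|$\alpha_e$|0|0|$\bar h$|
|$p$|0|1|1|$h_e$|
|$s$|0|1|0|$\bar h$|

All weights are positive. All high parts are less than $\theta$, so all weights are at most $(2^{t_0}-1)+3\cdot2^{t_0}+2^{t_0+2}(\theta-1)<2^{t_0+2}\theta=2^{k+2}$.

**Lemma 7.** The new frame is admissible and satisfies (I1)–(I3) with $t_0+2,\ p,\ B',\ B''$ in place of $t_0,\ e,\ B',\ B''$, and with the same $\theta$.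

*Proof.* Primes denote the new frame.

**Step 1: the carries.** We follow each carry through the two inserted levels with rule (5). For $t\le t_0$ we have $C'_t=C_t$ on sets of old items, since nothing changed below level $t_0$; and $C'_t(p1)=C'_t(s1)=0$, since $p$ and $s$ have zero low part.

* $v\subset\{1,2,3\}$: $C'_{t_0+1}(v)=C'_{t_0+2}(v)=C_{t_0}(v)$ by (I2).
* $y1$ with $y\ne e$ an old pendant, $c=C_{t_0}(y1)\in\{0,1\}$: at each of the two levels exactly one of $y,1$ has digit $1$, so the carry becomes $\lfloor(c+1)/2\rfloor=c$ both times.
* $e1$: by (I1) the carry into level $t_0$ is $1$; so $C'_{t_0+1}=\lfloor(1+0+1)/2\rfloor=1$ and $C'_{t_0+2}=\lfloor(1+0+0)/2\rfloor=0$.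
* $p1$: $C'_{t_0+1}=\lfloor(0+1+1)/2\rfloor=1$ and $C'_{t_0+2}=\lfloor(1+1+0)/2\rfloor=1$.
* $s1$: $C'_{t_0+1}=\lfloor(0+1+1)/2\rfloor=1$ and $C'_{t_0+2}=\lfloor(1+0+0)/2\rfloor=0$.

Above the inserted levels, the carry at level $t_0+2$ and the digits of the high parts determine the rest. Hence, for $t_0\le t\le k$:

* $C'_{t+2}=C_t$ on subsets of $\{1,2,3\}$ and on $y1$ for old $y\ne e$;
* $C'_{t+2}(p1)=C_t(e1)$, because $C'_{t_0+2}(p1)=1=C_{t_0}(e1)$ and $p$ has high part $h_e$;
* $C'_{t+2}(e1)=C'_{t+2}(s1)=0$, because $\bar h+h_1=\theta-1$ means that $\bar h$ and $h_1$ have complementary digits (in $k-t_0$ positions), and the carry starts at $0$.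

**Step 2: (F1).** We compare weights with $2^{k+2}$ through their high parts. Let $h'$ denote the high parts of the new weights. By the definition of the carry, $W'(v)=2^{t_0+2}\big(\sum_{i\in v}h'_i+C'_{t_0+2}(v)\big)+\rho$ with $0\le\rho<2^{t_0+2}$. So $W'(v)<2^{k+2}$ if and only if $\sum_{i\in v}h'_i+C'_{t_0+2}(v)<\theta$; in this case call $v$ allowed, otherwise excluded. Likewise, in the old frame $W(v)<2^k$ if and only if $\sum_{i\in v}h_i+C_{t_0}(v)<\theta$.

* Subsets of $\{1,2,3\}$, and $\{y\}$ and $y1$ for old $y\ne e$, have the same high parts and the same carry as before, so they behave as before.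
* $p1$ has high parts $h_e,h_1$ and carry $1$, exactly as $e1$ had; so it is allowed.
* $\{p\},\{e\},\{s\}$ are allowed, since all weights are below $2^{k+2}$. The sets $e1$ and $s1$ are allowed, since $\bar h+h_1+0=\theta-1$.
* Let $j\in\{2,3\}$ and let $y$ be a pendant other than $e,s$ (possibly $p$). At level $t_0+1$ the pendant has digit $1$ and $j$ has digit $[j\in B'']$, so $C'_{t_0+2}(yj)\ge\lfloor(1+[j\in B''])/2\rfloor=[j\in B'']$. By (I3) for $y$, or for $e$ if $y=p$, the set $yj$ is excluded.
* Let $j\in\{2,3\}$ and $y\in\{e,s\}$. Then $\bar h+h_j\ge\bar h+h_1+1=\theta$, so $yj$ is excluded.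
* Any two pendants have high parts $\ge\theta/2$ each, so they are excluded.
* Every other set not in $\Delta'$ contains a pendant, and then it contains two pendants or a pendant and one of $2,3$. Weights are positive, so it is excluded.

This is (F1).

**Step 3: (F2).** $k'=k+2=\tau+(l+2)-4=\tau+l'-4$.

**Step 4: (F3).** We read the new system off Step 1; its rows are $1\le t\le k+1$.

* For $t\le t_0$, $(S'_t)$ is $(S_t)$.
* $(S'_{t_0+1})$ is $(S_{t_0})$ with $\nu_p+\nu_s$ added to the left side; the coefficient of $\nu_e$ is $1$ in both, by (I1).
* For $t_0\le t\le k-1$, $(S'_{t+2})$ is $(S_t)$ with $\nu_e$ replaced by $\nu_p$.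

Subtracting $(S'_{t_0})$ from $(S'_{t_0+1})$ gives $\nu_p+\nu_s=0$. Subtracting $(S'_{t_0})$ from $(S'_{t_0+2})$ gives $\nu_p-\nu_e=0$, as $\nu_e$ has coefficient $1$ in $(S_{t_0})$. Given these two relations, the remaining equations are exactly the old system. So the solutions are the old ones extended by $\nu_p=\nu_e$, $\nu_s=-\nu_e$. The sum $\Sigma$ does not change, hence neither do the numbers (7). The solution space is one-dimensional and a spanning solution has no zero entries. This is (F3).

**Step 5: the hypotheses (I1)–(I3) again.** This lets us iterate. First, $1\le t_0+2\le k+1=k'-1$, and $2^{k'-(t_0+2)}=\theta$. By Step 1, $C'_{t_0+2}(p1)=1$, which is (I1), and $C'_{t_0+2}=C_{t_0}$ on subsets of $\{1,2,3\}$, which gives (I2). For (I3), $h_1,h_2,h_3$ are unchanged. The old pendants $y\neq e$ and the pendant $p$ have old high parts. The pendants $e,s$ have high part $\bar h\ge\theta/2$, with $\bar h+h_j\ge\theta$ for $j=2,3$. $\blacksquare$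

**An example: Frame A once.** With $t_0=2$, $B'=\{1\}$, $B''=\{2\}$, $e=y_1$ we have $\theta=16$, $\alpha=(1,1,2;3,1)$, $h=(1,6,5;12,11)$ and $\bar h=14$. The new weights are $(21,105,82)$ with pendants $W'_e=227$, $W'_{y_2}=185$, $W'_p=204$, $W'_s=228$, and $k'=8$, $n=15$. Pendants plus item $1$ give $248,206,225,249<256$, and a pendant plus item $2$ or $3$ gives at least $185+82=267$. The table is

|$t$|12|13|23|123|$e1$|$y_21$|$p1$|$s1$|
|-|-|-|-|-|-|-|-|-|
|1|1|0|0|1|1|1|0|0|
|2|0|0|0|1|1|0|0|0|
|3|0|0|0|1|1|0|1|1|
|4|0|0|0|1|0|0|1|0|
|5|0|1|0|1|0|1|1|0|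
|6|0|0|0|1|0|1|0|0|
|7|0|0|1|1|0|0|0|0|

Rows $2,3,4$ are the three copies. The solution is $q=a=b=1$, $c=-1$, $\nu_e=\nu_{y_2}=\nu_p=-1$, $\nu_s=1$.

**The hypotheses for Frames A–D.** In all cases $e=y_1$, and (I1), that is $C_{t_0}(y_11)=1$, is read off the tables.

* A: $t_0=2$, $B'=\{1\}$, $B''=\{2\}$, $\theta=16$, $h=(1,6,5;12,11)$.
* B: $t_0=3$, $B'=\{1\}$, $B''=\{2\}$, $\theta=16$, $h=(1,6,5;12,11,14)$.
* C: $t_0=4$, $B'=\{1,2\}$, $B''=\{2,3\}$, $\theta=4$, $h=(0,1,1;2,3,2)$.
* D: $t_0=5$, $B'=\{1,2\}$, $B''=\{2,3\}$, $\theta=4$, $h=(0,1,1;2,2,3,2)$.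

In A and B, the carry $C_{t_0}$ on subsets of $\{1,2,3\}$ is $1$ at $123$ and $0$ otherwise. If $v\ne123$, then $C=0$, both intersections have at most one element, and $\lfloor(0+0)/2\rfloor=\lfloor(0+1)/2\rfloor=0$. If $v=123$, both intersections have one element and $\lfloor(1+1)/2\rfloor=1$. So (I2) holds. For (I3): $1<5$, $1<6$, $1<8$, $h_y\ge11\ge8$, and $h_y+h_j\ge11+5=16$ for $j=2,3$.

In C and D, $C_{t_0}$ is $0$ on sets with at most one element and $1$ on all pairs (see the tables), and $C_4(123)=\lfloor(11+9+14)/16\rfloor=\lfloor34/16\rfloor=2$, respectively $C_5(123)=\lfloor(21+19+28)/32\rfloor=\lfloor68/32\rfloor=2$. Sets with at most one element meet $B'$ and $B''$ in at most one element, pairs meet them in one or two, and $123$ in two. Since $\lfloor0/2\rfloor=\lfloor(0+1)/2\rfloor=0$, $\lfloor(1+1)/2\rfloor=\lfloor(1+2)/2\rfloor=1$ and $\lfloor(2+2)/2\rfloor=2$, (I2) holds. For (I3): $0<1$, $0<2$, $h_y\ge2=\theta/2$, and $h_y+h_j+[j\in B'']\ge2+1+1=4$ for $j=2,3$.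

## Reflections and the count $3^{2^{n-1}}$: proof of Theorem 3

**Step 1: a circuit-hyperplane in every dimension $n\ge11$.** Lemma 7 replaces $n=3+l+k$ by $3+(l+2)+(k+2)=n+4$ and can be iterated, by its second assertion. Starting from Frames A, C, B, D, with $n=11,12,13,14$, we get admissible frames for all $n\ge11$. By Proposition 6, $\mathcal{A}ff(C^n)$ has a circuit-hyperplane $\{v\in C^n:g\cdot v=\beta\}$ with all $g_i\neq0$.

**Step 2: many of them.** The $2^n$ coordinate reflections $v\mapsto(\pm v_1,\dots,\pm v_n)$ preserve $C^n$ and affine dependence, so they map circuit-hyperplanes to circuit-hyperplanes. The image hyperplanes have normals $(\pm g_1,\dots,\pm g_n)$. These are $2^n$ different vectors because no $g_i$ is zero, and two of them are proportional only if they are equal or opposite. Normals of an affine hyperplane are determined up to a scalar, so at least $2^{n-1}$ of the image hyperplanes are distinct. Their point sets span them, so the point sets are distinct as well.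

**Step 3: independent choices.** Fix $2^{n-1}$ distinct circuit-hyperplanes, each with a reference ordering. For each of them, leave the chirotope at $0$ or set it to $+$ or $-$ on the reference ordering. By Theorem 1 every choice with at least one change gives an oriented cube; with no change we have $\mathcal{A}ff(C^n)$ itself. The $3^{2^{n-1}}$ chirotopes are pairwise distinct. They all agree with $\chi$ on the bases of $\mathcal{A}ff(C^n)$, so no two are negatives of one another. By fact (b), two chirotopes define the same oriented matroid only if they are equal or opposite. So they define $3^{2^{n-1}}$ different oriented matroids on $C^n$, all of which are oriented cubes. $\blacksquare$
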